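\title{A frequently hypercyclic convolution algebra for the backward shift on the space of all sequences}

\begin{abstract}
Let $\omega$ be the space of all complex sequences with the product topology and the convolution product, that is, the algebra $\mathbb{C}[[z]]$ of formal power series. We show that the backward shift on $\omega$ supports a frequently hypercyclic algebra: there is $f\in\omega$ such that $P(f)$ is frequently hypercyclic for every non-constant polynomial $P$. The proof rests on an exact interpolation theorem: the coefficients of finitely many monomials in series $g_1,g_2,\dots$ can be prescribed simultaneously on windows that occur with positive lower density. The same theorem gives dense algebras that are free on infinitely many generators, serve countably many weighted shifts at once and, for the unweighted shift, allow coefficients in $\mathbb{C}[z]$. In the opposite direction, no non-zero closed subalgebra consists, apart from $0$, of hypercyclic vectors.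
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathbb{N}_0=\{0,1,2,\dots\}$ and let $\omega=\mathbb{C}^{\mathbb{N}_0}$ be the space of all complex sequences $x=(x_n)_{n\ge0}$ with the topology of coordinatewise convergence. It is a Fr\'echet space, and every non-empty open subset of $\omega$ contains a set
\[
U(\xi,\varepsilon)=\{x\in\omega:\ |x_k-\xi_k|<\varepsilon\ \text{ for } 0\le k\le L\},\qquad L\ge0,\quad \xi\in\mathbb{C}^{L+1},\quad \varepsilon>0 .
\]
The convolution product
\[
(x*y)_n=\sum_{k=0}^{n}x_k\,y_{n-k}\qquad(n\ge0)
\]
makes $\omega$ a Fr\'echet algebra. We identify $x$ with the formal power series $\sum_n x_nz^n$. Then $\omega=\mathbb{C}[[z]]$, the product $*$ is the product of power series, which we write by juxtaposition, and the unit is $1=(1,0,0,\dots)$. The coefficient of $z^n$ in $f$ is denoted by $f_n$ or $[f]_n$. The backward shift is $B(x_0,x_1,x_2,\dots)=(x_1,x_2,x_3,\dots)$.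

Let $S$ be a continuous linear operator on $\omega$. A vector $x$ is \emph{hypercyclic} for $S$ if its orbit $\{S^nx:n\ge0\}$ is dense, and \emph{frequently hypercyclic} for $S$ if for every non-empty open set $U\subset\omega$ the set $\{n\ge0:S^nx\in U\}$ has positive lower density. Here the lower density of $A\subset\mathbb{N}_0$ is
\[
\liminf_{N\to\infty}\frac{\#(A\cap[0,N])}{N+1}.
\]
For the shift these notions describe the patterns that occur in a sequence. We have $B^nx\in U(\xi,\varepsilon)$ exactly when the \emph{window} $(x_n,\dots,x_{n+L})$ is $\varepsilon$-close to the word $(\xi_0,\dots,\xi_L)$. So $x$ is hypercyclic for $B$ when every finite word occurs approximately in $x$, and frequently hypercyclic when each word occurs approximately at a set of positions of positive lower density.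

A subalgebra of $\omega$ is a linear subspace closed under the product; it need not contain the unit. We say that $S$ \emph{supports a frequently hypercyclic algebra} if there is a subalgebra $\mathcal{A}\ne\{0\}$ all of whose non-zero elements are frequently hypercyclic for $S$. For the shift such an algebra cannot contain the unit, since $B1=0$. The following question comes from \cite{BCP}.

\begin{quote}
\emph{Does $B$ on $\omega$, endowed with the convolution product, support a frequently hypercyclic algebra?}
\end{quote}

A single frequently hypercyclic vector is easy to build: one writes words with entries in $\mathbb{Q}+i\mathbb{Q}$ on disjoint blocks, each word on a family of blocks of positive lower density (Section~\ref{sec:blocks} provides such blocks). An algebra contains, with $f$, all combinations $a_1f+\dots+a_df^d$, and here the product interferes. The coefficient $[f^2]_n$ involves all of $f_0,\dots,f_n$, so what is written on one block influences $f^2$ at all later positions; and the powers must be controlled at the same positions, since the patterns of $f^2$ give no information on $f+f^2$ at positions where $f$ is unknown.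 A count of parameters nevertheless suggests a positive answer. Prescribing $f,\dots,f^M$ on a window of length $L+1$ imposes $M(L+1)$ equations, and if such windows are at distance $q$ from each other there are $q$ new coefficients of $f$ available for each of them. The equations are polynomial, so the count proves nothing yet, and two facts show that a soft argument cannot replace it. First, the algebra cannot be closed (Theorem~\ref{thm:closed} below). Second, a generic vector is of no use.

\begin{remark}\label{rem:meager}
The frequently hypercyclic vectors of $B$ lie in a countable union of nowhere dense sets. Indeed, for $m\ge1$ let $G_m$ be the set of all $x$ such that $|x_n|<\frac12$ for $N\le n\le mN$, for some $N\ge m$. Each $G_m$ is open, and it is dense because $U(\xi,\varepsilon)$ restricts only finitely many coordinates. If $x\in\bigcap_mG_m$, then for each $m$ the set $A=\{n:|x_n-1|<\frac12\}$ has at most $N$ elements in $[0,mN]$ for some $N\ge m$, so $A$ has lower density $0$.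
\end{remark}

The answer to the question is yes.

\begin{theorem}\label{thm:main}
There is $f\in\omega$ such that $P(f)$ is frequently hypercyclic for $B$ for every non-constant polynomial $P\in\mathbb{C}[X]$. In particular $\{P(f):P(0)=0\}$ is a frequently hypercyclic algebra for $B$.
\end{theorem}

We deduce this from an interpolation theorem in which no dynamics appears. A \emph{multi-index} is a sequence $\alpha=(\alpha_1,\alpha_2,\dots)$ of non-negative integers, only finitely many of which are non-zero. For series $g_1,g_2,\dots$ put $g^\alpha=\prod_\nu g_\nu^{\alpha_\nu}$, with $g_\nu^0=1$.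

\begin{theorem}[Exact joint interpolation]\label{thm:interp}
For $s\ge1$ let $\Lambda_s$ be a finite non-empty set of non-zero multi-indices, let $L_s\ge0$, and let $T_s:\mathbb{N}_0\to\mathbb{C}^{\Lambda_s\times\{0,\dots,L_s\}}$ be an arbitrary function. For $\nu\ge1$ let $N_\nu\ge0$ and a finite sequence $(r_{\nu,t})_{0\le t<N_\nu}$ in $\mathbb{C}$ be given. Then there are $g_1,g_2,\dots\in\omega$ with $[g_\nu]_t=r_{\nu,t}$ for $t<N_\nu$ such that for every $s$ the set
\[
\{n\ge0:\ [g^\alpha]_{n+k}=T_s(n)_{\alpha,k}\ \text{ for all }\alpha\in\Lambda_s,\ 0\le k\le L_s\}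
\]
has positive lower density.
\end{theorem}

The multi-index $0$ is excluded because the coefficients of $g^0=1$ cannot be prescribed. The two kinds of freedom in the statement have dynamical uses: the initial segments make the generators dense, and targets that depend on the position $n$ absorb weights. A \emph{weighted shift} is an operator $(B_wx)_k=w_{k+1}x_{k+1}$, where $w=(w_k)_{k\ge1}$ is an arbitrary sequence of non-zero complex numbers. With $W_0=1$ and $W_k=w_1\cdots w_k$ one has
\begin{equation}\label{eq:weighted}
(B_w^nx)_k=w_{k+1}\cdots w_{k+n}\,x_{n+k}=\frac{W_{n+k}}{W_k}\,x_{n+k}.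
\end{equation}

\begin{corollary}\label{cor:strong}
Let $(w^{(j)})_{j\ge1}$ be any sequence of weight sequences with non-zero terms. There are $g_1,g_2,\dots\in\omega$, algebraically independent over $\mathbb{C}(z)$ and forming a dense subset of $\omega$, such that
\begin{enumerate}
\item[(1)] every element of $\mathbb{C}[g_1,g_2,\dots]\setminus\mathbb{C}$ is frequently hypercyclic for $B$ and for every $B_{w^{(j)}}$;
\item[(2)] every element of $\mathbb{C}[z][g_1,g_2,\dots]\setminus\mathbb{C}[z]$ is frequently hypercyclic for $B$.
\end{enumerate}
In particular, every weighted shift on $\omega$ supports a dense frequently hypercyclic algebra, freely generated by infinitely many elements.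
\end{corollary}

In (2) the polynomials must be removed: their orbits are eventually $0$, so they are never hypercyclic. In (1) some restriction on the family of weights is needed. Given $x\in\omega$, the weights with $W_n=1/(1+|x_n|)$ for $n\ge1$ satisfy $|(B_w^nx)_0|<1$ for all $n\ge1$ by \eqref{eq:weighted}, so no vector is hypercyclic for all weighted shifts.

\begin{theorem}\label{thm:closed}
Let $B_w$ be any weighted shift on $\omega$ with non-zero weights. No non-zero closed subalgebra of $(\omega,*)$ consists, apart from $0$, of hypercyclic vectors of $B_w$.
\end{theorem}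

The proof of Theorem~\ref{thm:interp} has three ingredients. On a short block far from the origin the interpolation equations are affine-linear, and their solvability is a condition on an initial segment of the series (Sections~\ref{sec:example} and~\ref{sec:linear}). This condition follows from algebraic independence over $\mathbb{C}(z)$, which we force by leaving many coefficients free (Section~\ref{sec:trans}). Finally, disjoint blocks of positive lower density are needed for countably many requirements (Section~\ref{sec:blocks}). Section~\ref{sec:construction} combines them, Section~\ref{sec:deduce} derives Corollary~\ref{cor:strong} and Theorem~\ref{thm:main}, and Section~\ref{sec:closed}, which is independent of the rest, proves Theorem~\ref{thm:closed}.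

\section{Standard facts}\label{sec:facts}

\emph{Order and congruences.} The order of $f\ne0$ is the least $n$ with $f_n\ne0$. Orders add under multiplication, so $\mathbb{C}[[z]]$ is an integral domain. We write $f\equiv g\pmod{z^N}$ if $f_t=g_t$ for all $t<N$. Congruences can be added and multiplied, so the coefficients of index $<N$ of a polynomial expression in series depend only on the coefficients of index $<N$ of these series.

\emph{Taylor's formula.} Let $R$ be a commutative ring, $F\in R[X_1,\dots,X_p]$ and $y,h\in R^p$, and write $\partial_\nu=\partial/\partial X_\nu$. Then $F(y+h)-F(y)-\sum_\nu h_\nu\,\partial_\nu F(y)$ lies in the ideal generated by the products $h_\mu h_\nu$; this follows by expanding each monomial. For $R=\mathbb{C}[[z]]$ and $h=z^ab$ it gives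
\begin{equation}\label{eq:taylor}
F(y+z^ab)\equiv F(y)+z^a\sum_{\nu=1}^pb_\nu\,\partial_\nu F(y)\pmod{z^{2a}}.
\end{equation}
Also, if $F\in\mathbb{C}[z][X_1,\dots,X_p]$ and $\partial_\nu F=0$ for all $\nu$, then $F\in\mathbb{C}[z]$, because the characteristic is $0$.

\emph{Algebraic independence.} Series $g_1,\dots,g_p$ are algebraically independent over $\mathbb{C}(z)$ if $Q(z,g_1,\dots,g_p)\ne0$ for every non-zero $Q\in\mathbb{C}[z][X_1,\dots,X_p]$; allowing coefficients in $\mathbb{C}(z)$ gives the same notion after clearing denominators. An infinite family is independent if every finite subfamily is. For complex numbers we use independence over $\mathbb{Q}$ and two facts. A field generated over $\mathbb{Q}$ by $m$ elements has transcendence degree at most $m$, that is, it contains at most $m$ algebraically independent elements. And there is an infinite sequence of complex numbers that is algebraically independent over $\mathbb{Q}$: only countably many complex numbers are algebraic over a given countable subfield, so each term can be chosen transcendental over the field generated by the previous ones.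

\emph{Lower density.} It increases with the set, and it does not change when the set is translated by a fixed integer $c\ge0$ or when finitely many points are removed, since these operations change $\#(A\cap[0,N])$ by a bounded amount.

\section{Two powers on one window}\label{sec:example}

Let $P=a_0+a_1X+a_2X^2$ with $a_2\ne0$. Suppose that at a position $n\ge1$
\[
f_{n+k}=0,\qquad [f^2]_{n+k}=v_k\qquad(0\le k\le L).
\]
Then $[P(f)]_{n+k}=a_2v_k$, whatever $a_0$ and $a_1$ are. As $v$ runs through the words over $\mathbb{Q}+i\mathbb{Q}$, the words $a_2v$ are dense. So countably many requirements on the pair $(f,f^2)$ take care of all quadratic polynomials at once, and the problem is to prescribe $f$ and $f^2$ on the same window.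

Take $L=0$: we want to prescribe $f_n$ and $[f^2]_n$. One unknown is not enough for two equations, so we regard $f_0,\dots,f_{n-2}$ as known and $f_{n-1},f_n$ as unknown. For $n\ge3$,
\[
[f^2]_n=2f_0f_n+2f_1f_{n-1}+\sum_{k=2}^{n-2}f_kf_{n-k}.
\]
No product of two unknowns occurs, because such a product first appears at index $2(n-1)>n$. If $f_1\ne0$, we set $f_n$ to its target and solve for $f_{n-1}$; for the targets $0$ and $v$,
\[
f_n=0,\qquad f_{n-1}=\frac1{2f_1}\Big(v-\sum_{k=2}^{n-2}f_kf_{n-k}\Big).
\]
The condition $f_1\ne0$ says that $1$ and $f$ are linearly independent modulo $z^2$. If $f_1=0$ but $f_2\ne0$, one more unknown helps: for $n\ge5$ the coefficient $f_{n-2}$ enters $[f^2]_n$ linearly with the factor $2f_2$.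

Take $L=1$, with the window $\{n-1,n\}$, four equations and the unknowns $f_{n-3},\dots,f_n$. For $n\ge7$,
\begin{align*}
[f^2]_n&=2\big(f_0f_n+f_1f_{n-1}+f_2f_{n-2}+f_3f_{n-3}\big)+\sum_{k=4}^{n-4}f_kf_{n-k},\\
[f^2]_{n-1}&=2\big(f_0f_{n-1}+f_1f_{n-2}+f_2f_{n-3}\big)+\sum_{k=3}^{n-4}f_kf_{n-1-k},
\end{align*}
and the two sums contain only known terms. Once $f_{n-1}$ and $f_n$ are set to their targets, there remains a linear system for $(f_{n-2},f_{n-3})$ with matrix $2\left(\begin{smallmatrix}f_2&f_3\\ f_1&f_2\end{smallmatrix}\right)$. It is invertible if and only if $f_2^2\ne f_1f_3$, which says that $1,z,f,zf$ are linearly independent modulo $z^4$. The condition fails, for instance, when $f\equiv1/(1-\lambda z)\pmod{z^4}$: then $f_k=\lambda^k$ for $k\le3$, and $[f^2]_n-\lambda[f^2]_{n-1}-2f_n$ does not depend on the unknowns.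

The example shows four things that persist in general. The equations are affine-linear as soon as the block of unknowns is far from the origin compared with its length $\ell$. The matrix depends only on $f_0,\dots,f_{\ell-1}$, so one condition on an initial segment serves all positions $n$. This condition excludes that $f$ begins like a solution of an algebraic equation of small degree over $\mathbb{C}[z]$. And the solution may be huge, since it has to cancel a sum of about $n$ products; this costs nothing in $\omega$, where sequences obey no growth condition, and it is the point at which the choice of the space is used.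

\section{The linear system on a block}\label{sec:linear}

Let $p\ge1$, let $\Lambda$ be a finite non-empty set of non-zero multi-indices supported in $\{1,\dots,p\}$, and let $L\ge0$. For $c=(c_{\alpha,i})\in\mathbb{C}^{\Lambda\times\{0,\dots,L\}}$ put
\[
Q_c=\sum_{\alpha\in\Lambda}\sum_{i=0}^Lc_{\alpha,i}\,z^iX^\alpha\in\mathbb{C}[z][X_1,\dots,X_p].
\]
These polynomials will encode the linear combinations of the equations of the system. For $\ell>L$ we call $y=(y_1,\dots,y_p)\in\mathbb{C}[[z]]^p$ \emph{$(\Lambda,L,\ell)$-nondegenerate} if $c=0$ is the only vector with
\begin{equation}\label{eq:degenerate}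
\partial_\nu Q_c(z,y)\equiv0\pmod{z^\ell}\qquad\text{for all }\nu\le p .
\end{equation}
This property depends only on $y_1,\dots,y_p$ modulo $z^\ell$. For one series $y$ and the monomials $X,\dots,X^M$ we have $\partial Q_c(z,y)=\sum_{m,i}m\,c_{m,i}\,z^iy^{m-1}$, so nondegeneracy means that the series $z^iy^{m-1}$ ($1\le m\le M$, $0\le i\le L$) are linearly independent modulo $z^\ell$. This is the condition found in Section~\ref{sec:example}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\fill[gray!20] (0,0) rectangle (3.5,0.4);
\fill[gray!70] (10.3,0) rectangle (11.5,0.4);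
\draw (0,0) rectangle (3.5,0.4);
\draw (8,0) rectangle (11.5,0.4);
\draw[->] (0,0) -- (12.6,0) node[right] {$t$};
\node[below] at (0,0) {$0$};
\node[below] at (3.5,0) {$\ell$};
\node[below] at (8,0) {$a$};
\node[below] at (10.3,0) {$n$};
\node[below] at (11.6,0) {$a+\ell$};
\node[above] at (1.75,0.4) {matrix};
\node[above] at (9.75,0.4) {unknowns};
\draw[<->] (0,-0.8) -- (8,-0.8) node[midway,below] {known};
\end{tikzpicture}
\caption{One block. The coefficients with index $t<a$ are known, and those with $a\le t<a+\ell$ are the unknowns. The monomials $g^\alpha$ are prescribed on the window formed by the last $L+1$ positions of the block (dark), which starts at $n=a+\ell-1-L$. The matrix of the resulting affine system depends only on the coefficients with $t<\ell$ (light).}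
\label{fig:block}
\end{figure}

\begin{lemma}\label{lem:block}
Let $a\ge\ell>L$ and let $y_1,\dots,y_p$ be polynomials of degree $<a$. For a $p$-tuple $b=(b_1,\dots,b_p)$ of polynomials of degree $<\ell$, viewed as a vector in $\mathbb{C}^{p\ell}$, put
\[
\Phi(b)=\Big(\big[(y+z^ab)^\alpha\big]_{a+\ell-1-i}\Big)_{\alpha\in\Lambda,\ 0\le i\le L}.
\]
Then $\Phi$ is an affine map, and it is onto $\mathbb{C}^{\Lambda\times\{0,\dots,L\}}$ if and only if $y$ is $(\Lambda,L,\ell)$-nondegenerate.
\end{lemma}

If $g_\nu\equiv y_\nu+z^ab_\nu\pmod{z^{a+\ell}}$ for $\nu\le p$, then $\Phi(b)$ lists the coefficients of the $g^\alpha$ at the last $L+1$ positions of the block $\{a,\dots,a+\ell-1\}$; see Figure~\ref{fig:block}. These coefficients are not affected by later values of the $g_\nu$.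

\begin{proof}
Since $2a\ge a+\ell$, formula \eqref{eq:taylor} for $F=X^\alpha$ gives
\[
(y+z^ab)^\alpha\equiv y^\alpha+z^a\sum_{\nu\le p}b_\nu\,\partial_\nu X^\alpha(y)\pmod{z^{a+\ell}}.
\]
For any series $h$ and $0\le i\le L<\ell$ we have $[z^ah]_{a+\ell-1-i}=[h]_{\ell-1-i}=[z^ih]_{\ell-1}$. Hence
\[
\Phi(b)_{\alpha,i}=[y^\alpha]_{a+\ell-1-i}+\lambda_{\alpha,i}(b),\qquad \lambda_{\alpha,i}(b)=\sum_{\nu\le p}\big[b_\nu\,z^i\,\partial_\nu X^\alpha(y)\big]_{\ell-1},
\]
and $\lambda_{\alpha,i}$ is a linear form in $b$. So $\Phi$ is affine, and it is onto if and only if the forms $\lambda_{\alpha,i}$ are linearly independent. For a vector $c$,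
\[
\sum_{\alpha,i}c_{\alpha,i}\lambda_{\alpha,i}(b)=\sum_{\nu\le p}\big[b_\nu\,\partial_\nu Q_c(z,y)\big]_{\ell-1}=\sum_{\nu\le p}\sum_{k=0}^{\ell-1}[b_\nu]_k\,\big[\partial_\nu Q_c(z,y)\big]_{\ell-1-k}.
\]
This vanishes for all $b$ if and only if the coefficients of index $0,\dots,\ell-1$ of every $\partial_\nu Q_c(z,y)$ vanish, which is \eqref{eq:degenerate}.
\end{proof}

The hypothesis $a\ge\ell$ serves twice. It removes the terms of higher degree in $b$, and it places the segment $[0,\ell)$, on which nondegeneracy is tested, inside the known part.

\section{Algebraic independence from free coefficients}\label{sec:trans}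

We need series that are nondegenerate for some $\ell$. Algebraic independence is the natural source, and it cannot be avoided: if $Q_c(z,g)+p_0(z)=0$ with $c\ne0$ and $p_0\in\mathbb{C}[z]$, then $\sum_{\alpha,i}c_{\alpha,i}[g^\alpha]_{n-i}=0$ for all large $n$, so the windows of the $g^\alpha$ are confined to a hyperplane and cannot be prescribed freely. Conversely, independence is visible on a finite initial segment.

\begin{lemma}\label{lem:finite}
Let $g_1,\dots,g_p\in\mathbb{C}[[z]]$ be algebraically independent over $\mathbb{C}(z)$, and let $\Lambda$ and $L$ be as in Section~\ref{sec:linear}. Then $g=(g_1,\dots,g_p)$ is $(\Lambda,L,\ell)$-nondegenerate for some $\ell>L$.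
\end{lemma}

\begin{proof}
Let $V_\ell$ be the space of all $c$ satisfying \eqref{eq:degenerate} with $y=g$. The spaces $V_\ell$ decrease as $\ell$ grows. If $c\in\bigcap_\ell V_\ell$, then $\partial_\nu Q_c(z,g)=0$ for all $\nu\le p$, so each $\partial_\nu Q_c$ is the zero polynomial by independence, and $Q_c\in\mathbb{C}[z]$. Since $0\notin\Lambda$, every monomial $z^iX^\alpha$ in $Q_c$ involves some $X_\nu$, and therefore $c=0$. A decreasing sequence of finite-dimensional spaces is eventually constant, hence equal to its intersection: $V_\ell=\{0\}$ for all large $\ell$.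
\end{proof}

The difficulty is that part of the coefficients of our series will be dictated by linear systems, and we have no control over their values. We need a criterion for independence that ignores those coefficients. It comes from the rigidity of algebraic series: an algebraic relation determines the coefficients of one of the series recursively. For example, $f^2=1+z$ gives $2f_0f_n=[1+z]_n-\sum_{k=1}^{n-1}f_kf_{n-k}$ for $n\ge1$, so all $f_n$ are rational. The general statement uses the same linearization \eqref{eq:taylor} as Lemma~\ref{lem:block}.

\begin{lemma}\label{lem:rigid}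
If $g_1,\dots,g_p\in\mathbb{C}[[z]]$ are algebraically dependent over $\mathbb{C}(z)$, there is a constant $C$ such that for every $N\ge1$ the numbers $[g_\nu]_t$ $(\nu\le p,\ t<N)$ lie in a subfield of $\mathbb{C}$ generated over $\mathbb{Q}$ by at most $(p-1)N+C$ elements.
\end{lemma}

\begin{proof}
Among the non-zero $Q\in\mathbb{C}[z][X_1,\dots,X_p]$ with $Q(z,g)=0$ choose one of minimal total degree in $X_1,\dots,X_p$. Then $Q\notin\mathbb{C}[z]$, because $Q(z,g)=Q\neq0$ otherwise. So some partial derivative of $Q$ is non-zero, and after relabeling $\partial_pQ\ne0$. Its total degree is smaller, so $\partial_pQ(z,g)\ne0$ by minimality. Let $e$ be the order of this series and $\gamma=[\partial_pQ(z,g)]_e\ne0$. Let $\Gamma$ be the finite set of complex coefficients of $Q$, and write $g'=(g_1,\dots,g_{p-1})$.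

Fix $n>e$ and write $g_p=u+z^nv$, where $u$ is a polynomial of degree $<n$ and $v_0=[g_p]_n$. Formula \eqref{eq:taylor} in the last variable gives
\[
0=Q(z,g)\equiv Q(z,g',u)+z^nv\,\partial_pQ(z,g',u)\pmod{z^{2n}}.
\]
Since $u\equiv g_p\pmod{z^n}$ and $e<n$, the series $\partial_pQ(z,g',u)$ also has order $e$ and $e$-th coefficient $\gamma$. Since $n+e<2n$, we may compare the coefficients of $z^{n+e}$:
\[
[Q(z,g',u)]_{n+e}+\gamma\,[g_p]_n=0 .
\]
The first term is a polynomial expression over $\mathbb{Q}$ in $\Gamma$, in the $[g_\nu]_t$ with $\nu<p$, $t\le n+e$, and in the $[g_p]_t$ with $t<n$. The number $\gamma$ is a polynomial expression over $\mathbb{Q}$ in $\Gamma$ and the $[g_\nu]_t$ with $\nu\le p$, $t\le e$. Let $K_N$ be the field generated over $\mathbb{Q}$ by $\Gamma$, the $[g_\nu]_t$ with $\nu<p$, $t<N+e$, and the $[g_p]_t$ with $t\le e$. By induction on $n$, the displayed equation shows $[g_p]_n\in K_N$ for $e<n<N$. So $K_N$ contains all $[g_\nu]_t$ with $\nu\le p$, $t<N$, and it has at most $\#\Gamma+(p-1)(N+e)+e+1$ generators.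
\end{proof}

Fix now complex numbers $\tau_{\nu,t}$ ($\nu\ge1$, $t\ge0$) that are algebraically independent over $\mathbb{Q}$.

\begin{lemma}\label{lem:criterion}
Let $g_1,\dots,g_p\in\mathbb{C}[[z]]$ and $K\ge0$. Suppose that for every $N\ge1$ there are at most $K+N/2$ pairs $(\nu,t)$ with $\nu\le p$, $t<N$ and $[g_\nu]_t\ne\tau_{\nu,t}$. Then $g_1,\dots,g_p$ are algebraically independent over $\mathbb{C}(z)$.
\end{lemma}

\begin{proof}
Among the $pN$ coefficients $[g_\nu]_t$ with $t<N$, at least $(p-\frac12)N-K$ are distinct members of the family $(\tau_{\nu,t})$. If the series were dependent, Lemma~\ref{lem:rigid} and the bound on the transcendence degree would give $(p-\frac12)N-K\le(p-1)N+C$, that is $N\le2(K+C)$, for all $N$.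
\end{proof}

\begin{remark}\label{rem:onegen}
For $p=1$ the bound in Lemma~\ref{lem:rigid} does not depend on $N$, so a series with $f_t=\tau_{1,t}$ for infinitely many $t$ is transcendental over $\mathbb{C}(z)$. For $p\ge2$ infinitely many independent coefficients are not enough, as $g_1=g_2=\sum_t\tau_{1,t}z^t$ shows; one has to count them.
\end{remark}

\section{Blocks with priorities}\label{sec:blocks}

The $s$-th requirement of Theorem~\ref{thm:interp} will be met on blocks of length $\ell_s$ that start at multiples of a number $q_s$. Blocks belonging to different requirements collide, and one of the two must give way. We have no control over $\ell_u$, which is delivered by Lemma~\ref{lem:finite}; if $\ell_u\ge q_s$ for some $s<u$, every block for $u$ meets a block for $s$. So the later requirements must have priority, and we make them so sparse that the earlier ones lose only a fixed fraction of their blocks.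

Let $1\le R\le\infty$ and let positive integers $p_s,\ell_s,q_s$ be given for $1\le s<R$, with
\begin{equation}\label{eq:growth}
q_r\ \ge\ 2^{r+1}\Big(p_r\ell_r+\sum_{s<r}(\ell_s+q_s)\Big)\qquad(1\le r<R).
\end{equation}
The number $p_s$ will be the number of series that are modified on a block for $s$. For $s<R$ and $j\ge1$ let
\[
J_{s,j}=\{jq_s,\ jq_s+1,\ \dots,\ jq_s+\ell_s-1\},
\]
a \emph{block of type} $s$. For $1\le r\le R$, a block $J_{s,j}$ with $s<r$ is \emph{$r$-active} if it is disjoint from all blocks $J_{u,i}$ with $s<u<r$, $i\ge1$, and $\mathcal{B}_r$ denotes the family of $r$-active blocks. Thus $\mathcal{B}_r$ depends only on the numbers $\ell_s,q_s$ with $s<r$, and $\mathcal{B}_1=\emptyset$.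

\begin{lemma}\label{lem:blocks}
\begin{enumerate}
\item[(a)] The blocks of $\mathcal{B}_R$ are pairwise disjoint, and a block of type $s$ starts at a point $\ge q_s\ge\ell_s$.
\item[(b)] For all $N\ge1$, $\ \sum_{s<R}p_s\cdot\#\big([0,N)\cap\bigcup_{j\ge1}J_{s,j}\big)\le N/2$.
\item[(c)] Let $R=\infty$ and $r\ge1$. The families $\mathcal{B}_r$ and $\mathcal{B}_\infty$ contain the same blocks meeting $[0,\ell_r)$.
\item[(d)] Let $R=\infty$ and $s\ge1$. The set $\{jq_s:J_{s,j}\in\mathcal{B}_\infty\}$ has lower density at least $3/(4q_s)$.
\end{enumerate}
\end{lemma}

\begin{proof}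
(a) By \eqref{eq:growth}, $q_s\ge\ell_s$, so distinct blocks of type $s$ are disjoint. Of two active blocks of different types, the one of smaller type is disjoint from the other by definition.

(b) A block $J_{s,j}$ meets $[0,N)$ only if $jq_s<N$, which holds for at most $N/q_s$ values of $j$. By \eqref{eq:growth}, $p_s\ell_s/q_s\le2^{-s-1}$, so the sum is at most $\sum_sp_s\ell_sN/q_s\le N\sum_{s\ge1}2^{-s-1}=N/2$.

(c) By \eqref{eq:growth} the sequence $(q_u)$ increases, and $q_r\ge\ell_r+\ell_s$ for $s<r$. All blocks of type $u\ge r$ therefore lie in $[q_r,\infty)$ and do not meet $[0,\ell_r)$. A block of type $s<r$ that meets $[0,\ell_r)$ lies in $[0,\ell_r+\ell_s)\subset[0,q_r)$, so it is disjoint from all blocks of type $u\ge r$. Hence it is $r$-active if and only if it is $\infty$-active.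

(d) Let $N\ge1$. Call $j\ge1$ \emph{lost} if $jq_s\le N$ and $J_{s,j}\notin\mathcal{B}_\infty$. Then $J_{s,j}$ meets some $J_{u,i}$ with $u>s$, $i\ge1$, which means that $iq_u-\ell_s<jq_s<iq_u+\ell_u$. The first inequality gives $iq_u\le N+\ell_s$, so for given $u$ at most $(N+\ell_s)/q_u$ values of $i$ occur. For given $(u,i)$, the multiple $jq_s$ lies in an interval of length $\ell_u+\ell_s$, which leaves at most $(\ell_u+\ell_s)/q_s+1$ values of $j$. By \eqref{eq:growth}, $\ell_u+\ell_s+q_s\le2^{-u-1}q_u$ for $u>s$. So the number of lost $j$ is at most
\[
\frac{N+\ell_s}{q_s}\sum_{u>s}\frac{\ell_u+\ell_s+q_s}{q_u}\le\frac{N+\ell_s}{q_s}\sum_{u\ge2}2^{-u-1}=\frac{N+\ell_s}{4q_s}.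
\]
There are at least $N/q_s-1$ values $j\ge1$ with $jq_s\le N$. Subtracting, dividing by $N+1$ and letting $N\to\infty$ gives the bound.
\end{proof}

\section{Proof of the interpolation theorem}\label{sec:construction}

The plan is to solve the system of Lemma~\ref{lem:block} on each active block and to put independent numbers $\tau_{\nu,t}$ everywhere else. There is a circularity: the length $\ell_r$ must be chosen so that the final series are nondegenerate modulo $z^{\ell_r}$, while the final series depend on all the lengths. We break it with provisional series $g^{(r)}$, which use only the types $s<r$. The length $\ell_r$ is read off from $g^{(r)}$, and the blocks of type $\ge r$ are then placed so far out that the first $\ell_r$ coefficients never change again.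

\begin{proof}[Proof of Theorem~\ref{thm:interp}]
Let $p_s\ge1$ be the largest index $\nu$ with $\alpha_\nu\ne0$ for some $\alpha\in\Lambda_s$; the monomials $g^\alpha$, $\alpha\in\Lambda_s$, involve only $g_1,\dots,g_{p_s}$. Define the \emph{default value} at $(\nu,t)$ to be $r_{\nu,t}$ if $t<N_\nu$ and $\tau_{\nu,t}$ if $t\ge N_\nu$. We call parameters $(\ell_s,q_s)_{s<R}$ \emph{admissible} if they satisfy \eqref{eq:growth} and
\begin{equation}\label{eq:admissible}
\ell_s>L_s,\qquad q_s\ge N_\nu\ \text{ for }\nu\le p_s\qquad(s<R).
\end{equation}

\emph{Step 1: the series generated by admissible parameters.} Let $1\le R\le\infty$ and let $(\ell_s,q_s)_{s<R}$ be admissible. We define $g^{(R)}=(g^{(R)}_\nu)_{\nu\ge1}$, and omit the superscript within this step. If $t$ does not lie in a block of $\mathcal{B}_R$ of a type $s$ with $p_s\ge\nu$, let $[g_\nu]_t$ be the default value. The remaining coefficients are defined block by block from left to right, which makes sense because the blocks of $\mathcal{B}_R$ are disjoint. Let $J\in\mathcal{B}_R$ have type $s$ and starting point $a$, and let all $[g_\nu]_t$ with $t<a$ be defined. Put $n_J=a+\ell_s-1-L_s$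 and consider the equations
\begin{equation}\label{eq:system}
[g^\alpha]_{n_J+k}=T_s(n_J)_{\alpha,k}\qquad(\alpha\in\Lambda_s,\ 0\le k\le L_s)
\end{equation}
in the unknowns $[g_\nu]_t$ with $\nu\le p_s$, $t\in J$. Since $a\ge\ell_s>L_s$, Lemma~\ref{lem:block} applies with $y_\nu=\sum_{t<a}[g_\nu]_tz^t$ and $i=L_s-k$, and \eqref{eq:system} is an affine-linear system. If it is solvable, its solutions form an affine subspace of $\mathbb{C}^{p_s\ell_s}$, and we take the unique solution of minimal Euclidean norm. If it is not solvable, we take zeros. The second case is included only to make the definition unconditional; Step 4 shows that it does not occur for the final series. The purpose of the rule is that the values on $J$ are a function of $J$, its type and the coefficients of index $<a$, with no further choice.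

A block of type $s$ starts at a point $\ge q_s\ge N_\nu$ for $\nu\le p_s$, by \eqref{eq:admissible}. Hence $[g^{(R)}_\nu]_t=r_{\nu,t}$ for $t<N_\nu$.

\emph{Step 2: choice of the parameters.} Suppose that admissible $(\ell_s,q_s)_{s<r}$ have been chosen, where $r\ge1$ is finite (nothing has been chosen if $r=1$). Then $g^{(r)}$ is defined. Put $p=p_r$. If $\nu\le p$ and $[g^{(r)}_\nu]_t\ne\tau_{\nu,t}$, then either $t<N_\nu$, or $t$ lies in a block of some type $s<r$ and $\nu\le p_s$. By Lemma~\ref{lem:blocks}(b), the number of such pairs with $t<N$ is at most $\sum_{\nu\le p}N_\nu+N/2$; this is the reason for the factor $p_r$ in \eqref{eq:growth}. By Lemma~\ref{lem:criterion}, $g^{(r)}_1,\dots,g^{(r)}_p$ are algebraically independent over $\mathbb{C}(z)$. By Lemma~\ref{lem:finite} there is $\ell_r>L_r$ such that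
\begin{equation}\label{eq:nondeg}
(g^{(r)}_1,\dots,g^{(r)}_{p_r})\ \text{ is }(\Lambda_r,L_r,\ell_r)\text{-nondegenerate}.
\end{equation}
Then choose $q_r$ large enough for \eqref{eq:growth} and \eqref{eq:admissible}. This recursion yields admissible parameters for all $s\ge1$, and we put $g_\nu=g^{(\infty)}_\nu$.

\emph{Step 3: the provisional series agree with the final ones.} We claim that $[g^{(r)}_\nu]_t=[g_\nu]_t$ for all $\nu\ge1$ and $t<\ell_r$, and argue by induction on $t$. By Lemma~\ref{lem:blocks}(c), either $t$ lies in no block of $\mathcal{B}_r$ and in no block of $\mathcal{B}_\infty$, or it lies in one block $J$ that belongs to both families. In the first case, and in the second case when the type $s$ of $J$ has $p_s<\nu$, both coefficients equal the default value. Otherwise both are computed by the rule of Step 1 from $J$ and from the coefficients of index less than the starting point $a\le t$ of $J$, and these agree by the induction hypothesis.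

\emph{Step 4: all systems are solved.} Let $J\in\mathcal{B}_\infty$ have type $s$ and starting point $a$, and let $y_\nu=\sum_{t<a}[g_\nu]_tz^t$. Since $a\ge\ell_s$, Step 3 gives $y_\nu\equiv g_\nu\equiv g^{(s)}_\nu\pmod{z^{\ell_s}}$. Nondegeneracy depends only on the series modulo $z^{\ell_s}$, so \eqref{eq:nondeg} shows that $(y_1,\dots,y_{p_s})$ is $(\Lambda_s,L_s,\ell_s)$-nondegenerate. By Lemma~\ref{lem:block} the system \eqref{eq:system} is solvable, whatever its right-hand side, and therefore \eqref{eq:system} holds for $g$. The set in the theorem thus contains all $n_J=jq_s+(\ell_s-1-L_s)$ with $J=J_{s,j}\in\mathcal{B}_\infty$. This is a translate of the set in Lemma~\ref{lem:blocks}(d), and has lower density at least $3/(4q_s)$.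
\end{proof}

The targets $T_s(n)$ enter only as right-hand sides of surjective systems, and the parameter $n_J$ is known before the system on $J$ is solved. This is why $T_s$ may be an arbitrary function of the position. A reader interested only in Theorem~\ref{thm:main} may take $p_s=1$ and $\Lambda_s$ corresponding to $X,\dots,X^{M_s}$ throughout; then Step 2 needs only that infinitely many positions lie outside the blocks (Remark~\ref{rem:onegen}).

\section{From interpolation to frequent hypercyclicity}\label{sec:deduce}

As in Section~\ref{sec:example}, we let one monomial of a given polynomial carry the target and make all the others vanish on the window. Write $\mathbb{Q}(i)=\mathbb{Q}+i\mathbb{Q}$.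

\begin{proof}[Proof of Corollary~\ref{cor:strong}]
Let the initial segments $(r_{\nu,t})_{t<N_\nu}$, $\nu\ge1$, run through all finite sequences over $\mathbb{Q}(i)$. Let $W^{(j)}_k$ be the partial products of $w^{(j)}$. In what follows $\Lambda$ ranges over the finite non-empty sets of non-zero multi-indices, of which there are countably many. We apply Theorem~\ref{thm:interp} to an enumeration $(\Lambda_s,L_s,T_s)_{s\ge1}$ of the following countable collection of data:
\begin{enumerate}
\item[(i)] all $(\Lambda,L,T)$ with $T$ independent of $n$ and with entries in $\mathbb{Q}(i)$;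
\item[(ii)] for all $j\ge1$, $\Lambda$, $\alpha\in\Lambda$, $L\ge0$ and $v\in\mathbb{Q}(i)^{L+1}$, the triple $(\Lambda,L,T)$ with $T(n)_{\beta,k}=0$ for $\beta\ne\alpha$ and $T(n)_{\alpha,k}=W^{(j)}_kv_k/W^{(j)}_{n+k}$.
\end{enumerate}
The set $\{g_\nu:\nu\ge1\}$ is dense: $U(\xi,\varepsilon)$ contains $g_\nu$ when the $\nu$-th initial segment has length $L+1$ and is $\varepsilon$-close to $\xi$.

\emph{Statement (2).} An element of $\mathbb{C}[z][g_1,g_2,\dots]\setminus\mathbb{C}[z]$ has the form $P(g)$ with
\[
P=\sum_\beta\pi_\beta(z)X^\beta\in\mathbb{C}[z][X_1,X_2,\dots]\setminus\mathbb{C}[z].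
\]
We show that $P(g)$ is frequently hypercyclic for $B$ for every such $P$. Let $\Lambda=\{\beta\ne0:\pi_\beta\ne0\}$, fix $\alpha\in\Lambda$, and let $D$ be an upper bound for the degrees of all $\pi_\beta$. The coefficient of index $m$ of $\pi_\beta g^\beta$ depends on the coefficients of $g^\beta$ of index $m-D,\dots,m$. So we prescribe the monomials on a window extended by $D$ positions to the left, and we must choose the target for $g^\alpha$ so that multiplication by $\pi_\alpha$ turns it into the desired word.

Let $\xi\in\mathbb{C}^{L+1}$ and $\varepsilon>0$. Write $\pi_\alpha=\sum_{i=i_0}^Dc_iz^i$ with $c_{i_0}\ne0$. There are numbers $u_k$, $-D\le k\le L$, with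
\[
\sum_{i=i_0}^Dc_i\,u_{k-i}=\xi_k\qquad(0\le k\le L).
\]
Indeed, put $u_k=0$ for $k<-i_0$; the $k$-th equation involves $u_{k-i_0}$ with the coefficient $c_{i_0}\ne0$ and otherwise only $u$'s of smaller index, so the equations $k=0,\dots,L$ determine $u_{-i_0},\dots,u_{L-i_0}$ in turn; put $u_k=0$ for $k>L-i_0$. Choose $\tilde u_k\in\mathbb{Q}(i)$ so close to $u_k$ that $|\sum_ic_i\tilde u_{k-i}-\xi_k|<\varepsilon$ for $0\le k\le L$. By (i), applied to $\Lambda$ with $L+D$ in place of $L$, the set $A$ of all $n'\ge1$ with
\[
[g^\alpha]_{n'+\kappa}=\tilde u_{\kappa-D},\qquad[g^\beta]_{n'+\kappa}=0\quad(\beta\in\Lambda\setminus\{\alpha\})\qquad\text{for }0\le \kappa\le L+D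
\]
has positive lower density. Let $n'\in A$, $n=n'+D$ and $0\le k\le L$. For $0\le i\le D$ we have $n+k-i=n'+\kappa$ with $\kappa=D+k-i\in[0,L+D]$. Hence $[\pi_\beta g^\beta]_{n+k}=\sum_{i\le D}[\pi_\beta]_i[g^\beta]_{n+k-i}$ is $0$ for $\beta\in\Lambda\setminus\{\alpha\}$ and equals $\sum_ic_i\tilde u_{k-i}$ for $\beta=\alpha$. Also $[\pi_0]_{n+k}=0$, because $n>D$. So $[P(g)]_{n+k}=\sum_ic_i\tilde u_{k-i}$, that is, $B^nP(g)\in U(\xi,\varepsilon)$ for all $n\in A+D$. This proves (2).

\emph{Independence.} Let $P\in\mathbb{C}[z][X_1,X_2,\dots]$ be non-zero. If $P\in\mathbb{C}[z]$ then $P(g)=P\ne0$; otherwise $P(g)$ is frequently hypercyclic, hence non-zero. So the $g_\nu$ are algebraically independent over $\mathbb{C}(z)$.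

\emph{Statement (1).} An element of $\mathbb{C}[g_1,g_2,\dots]\setminus\mathbb{C}$ has the form $P(g)$ with $P=\sum_\beta a_\beta X^\beta$ a non-constant polynomial over $\mathbb{C}$. Such a $P$ is not in $\mathbb{C}[z]$, so $P(g)$ is frequently hypercyclic for $B$ by the above. Fix $j$, let $\Lambda=\{\beta\ne0:a_\beta\ne0\}$ and $\alpha\in\Lambda$. Given $\xi\in\mathbb{C}^{L+1}$ and $\varepsilon>0$, take $v\in\mathbb{Q}(i)^{L+1}$ with $|a_\alpha v_k-\xi_k|<\varepsilon$ for all $k$. Let $n\ge1$ belong to the set of positive lower density given by (ii). The constant term of $P$ affects only the index $0$, so \eqref{eq:weighted} gives, for $0\le k\le L$,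
\[
\big(B^n_{w^{(j)}}P(g)\big)_k=\frac{W^{(j)}_{n+k}}{W^{(j)}_k}\cdot a_\alpha\,\frac{W^{(j)}_kv_k}{W^{(j)}_{n+k}}=a_\alpha v_k .
\]
Thus $B^n_{w^{(j)}}P(g)\in U(\xi,\varepsilon)$ for these $n$.

\emph{The algebra.} Let $\mathcal{A}=\{P(g):P\in\mathbb{C}[X_1,X_2,\dots],\ P(0)=0\}$. By independence, $P\mapsto P(g)$ is an isomorphism from the algebra of polynomials without constant term onto $\mathcal{A}$; this is the meaning of ``freely generated''. The algebra is dense since it contains all $g_\nu$, and its non-zero elements are $P(g)$ with $P$ non-constant, hence frequently hypercyclic for every $B_{w^{(j)}}$. For a single weighted shift $B_w$ take $w^{(j)}=w$ for all $j$.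
\end{proof}

Exactness of the interpolation matters in (1): an error in $[g^\beta]_{n+k}$ would be multiplied by $W_{n+k}/W_k$, which may be unbounded in $n$. The argument for (2) uses that the shift is unweighted: the targets $\tilde u$ do not depend on $n$, so one approximation with entries in $\mathbb{Q}(i)$ serves all positions.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $f=g_1$ from Corollary~\ref{cor:strong}, for any choice of weights. If $P\in\mathbb{C}[X]$ is non-constant, then $P(f)\notin\mathbb{C}$ by algebraic independence, and $P(f)$ is frequently hypercyclic for $B$ by (1). The algebra $\{P(f):P(0)=0\}$ contains $f\ne0$, and each of its non-zero elements is $P(f)$ with $P\ne0$ and $P(0)=0$, so with $P$ non-constant.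
\end{proof}

\section{Closed subalgebras}\label{sec:closed}

If $g$ has order $d\ge1$, then $g^k$ has order $dk$, so each coordinate of $\sum_{k\ge1}\varphi_kg^k$ is a finite sum, and the series converges in $\omega$ for every choice of scalars $\varphi_k$. A closed algebra containing $g$ contains all these sums, and each $\varphi_k$ can be spent on killing one coefficient. For $d=1$ this kills all coefficients of index $\ge2$, so that the algebra contains $z$, whose orbit is eventually $0$. For $d>1$ only the indices divisible by $d$ are killed, but this already forbids a pattern of length $d$.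

\begin{proof}[Proof of Theorem~\ref{thm:closed}]
Let $\mathcal{A}$ be a closed subalgebra whose non-zero elements are hypercyclic for $B_w$, and suppose that $0\ne f\in\mathcal{A}$. Then $f$ is not a constant series, since $B_w$ maps constant series to $0$. We first remove the constant term without using the unit, which $\mathcal{A}$ does not contain. Put $g=f$ if $f_0=0$, and $g=f^2-f_0f=f\,(f-f_0)$ otherwise. Then $g\in\mathcal{A}$ and $g_0=0$, and $g\ne0$ because $\mathbb{C}[[z]]$ is an integral domain and $f\ne f_0$. Let $d\ge1$ be the order of $g$.

Put $\varphi_1=1$ and choose $\varphi_2,\varphi_3,\dots$ recursively so that $\big[\sum_{j\le k}\varphi_jg^j\big]_{dk}=0$ for $k\ge2$; this is possible since $[g^k]_{dk}\ne0$. Let $h=\sum_{k\ge1}\varphi_kg^k$. Its partial sums lie in $\mathcal{A}$, and $\mathcal{A}$ is closed, so $h\in\mathcal{A}$. The terms $g^j$ with $j>k$ have order $dj>dk$ and do not contribute to the index $dk$. Hence $h_d=[g]_d\ne0$ and $h_{dk}=0$ for all $k\ge2$.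

Let $n>d$. One of the $d$ integers $n,\dots,n+d-1$ is a multiple of $d$, and it is larger than $d$, so $h$ vanishes there. By \eqref{eq:weighted}, one of the first $d$ coordinates of $B_w^nh$ is $0$. So the orbit of $h$ visits the open set $U=\{x:|x_k-1|<\frac12\text{ for }0\le k<d\}$ at most at the times $n\le d$. Removing the finitely many points $B_w^nh$, $n\le d$, from $U$ leaves an open set, which is non-empty because $U$ is infinite, and which the orbit does not meet. Thus $h$ is a non-zero element of $\mathcal{A}$ that is not hypercyclic, a contradiction.
\end{proof}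

In particular the algebras of Theorem~\ref{thm:main} and Corollary~\ref{cor:strong} are not closed, and in Theorem~\ref{thm:main} polynomials cannot be replaced by power series in $f$ or in $f^2-f_0f$.

\begin{thebibliography}{1}

\bibitem{BCP}
Fr\'ed\'eric Bayart, Fernando Costa J\'unior, Dimitris Papathanasiou,
\emph{Baire theorem and hypercyclic algebras},
arXiv:1910.05000 (2019).

\end{thebibliography}
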